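# Regular $C_5$-saturated graphs with $o(n^2)$ edges, from complete sets in $\mathbb Z_n$

## Two theorems on regular saturated graphs

A graph $G$ is *$F$-free* if it has no subgraph isomorphic to $F$. It is *$F$-saturated* if it is $F$-free and adding any missing edge creates a subgraph isomorphic to $F$. When an $n$-vertex $F$-saturated *regular* graph exists, $\mathrm{rsat}(n,F)$ denotes the minimum number of edges in such a graph. Here $C_r$ is the cycle of length $r$.

**Theorem A.** There is a constant $K$ such that for all sufficiently large $n$ there is a regular $C_5$-saturated graph on $n$ vertices with at most $Kn^{2-1/47}$ edges. Hence $\mathrm{rsat}(n,C_5)=O(n^{2-1/47})=o(n^2)$.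

**Theorem B.** For every odd $r\ge 3$ there is $\theta_r>0$ such that for all sufficiently large $n$ a regular $n$-vertex $C_r$-saturated graph exists, and $\mathrm{rsat}(n,C_r)=O_r(n^{2-\theta_r})$. The graphs are circulants. One may take $\theta_5=1/47$.

A *circulant* is a Cayley graph of $\mathbb Z_n$: for $A\subset\mathbb Z_n$ with $A=-A$ and $0\notin A$, the graph $\mathrm{Cay}(\mathbb Z_n,A)$ has vertex set $\mathbb Z_n$, with $u$ and $v$ adjacent exactly when $v-u\in A$. It is $|A|$-regular and has $\frac12 n|A|$ edges.

Theorem A answers the question "is $\mathrm{rsat}(n,C_5)=o(n^2)$?" from David Davini and Craig Timmons, "Generalized sum-free sets and cycle saturated regular graphs", arXiv:2108.13406 (2021). The following facts come with the question. An $n$-vertex $C_5$-saturated regular graph exists for every $n>360$. For odd $n>360$ one has $\mathrm{rsat}(n,C_5)\le \frac{n^2}{10}-n$. For even $n$ the balanced complete bipartite graph gives a quadratic bound. Finally, $\mathrm{rsat}(n,C_5)=\Omega(n^{5/4})$.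

We prove both theorems together. Throughout, $r$ is a fixed odd integer, $r\ge3$; the case to keep in mind is $r=5$.

## What saturation demands of a regular graph

If $G$ is $C_r$-free, then adding a missing edge $uv$ creates a $C_r$ exactly when $G$ contains a path of length $r-1$ from $u$ to $v$. So being $C_r$-saturated means: no $r$-cycle, and any two distinct nonadjacent vertices are joined by a path with exactly $r-1$ edges. The first condition pushes towards few edges, the second towards many, and regularity forbids concentrating the edges at a few vertices.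

*Complete bipartite graphs.* Let $k\ge3$. The graph $K_{k,k}$ has no odd cycle. Two vertices $u,v$ in the same part are joined by a path $u,x,w,y,v$ of length $4$ (here $w$ is a third vertex of their part). So $K_{k,k}$ is $C_5$-saturated, with $n^2/4$ edges for $n=2k$.

*The 7-cycle.* It has no $C_5$. Adding a chord between vertices at distance $3$ creates cycles of lengths $4$ and $5$. Adding a chord between vertices at distance $2$ creates only cycles of lengths $3$ and $6$, so $C_7$ is not $C_5$-saturated. Vertices at distance $2$ on $C_7$ are joined by a *walk* of length $4$, but not by a *path* of length $4$. We shall meet this distinction again.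

*The lower bound.* In a $d$-regular $C_r$-saturated graph fix a vertex $u$. Every other vertex is adjacent to $u$ or is the end of a path of length $r-1$ from $u$, so $n\le 1+d+d^{\,r-1}$. Hence $\mathrm{rsat}(n,C_r)=\Omega(n^{1+1/(r-1)})$, which is $\Omega(n^{5/4})$ for $r=5$. Between $n^{5/4}$ and $n^{2-1/47}$ the exponent is not determined here, and $1/47$ has not been optimized.

## Complete sets in abelian groups and their Cayley graphs

In a circulant both demands become statements about sums of elements of $A$. For a subset $A$ of a finite abelian group $\Gamma$, let $jA$ be the $j$-fold sumset, repetitions allowed.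

**Definition.** A nonempty set $A\subset\Gamma$ is *$r$-complete in $\Gamma$* if
$$A=-A,\qquad 0\notin rA,\qquad A\cup(r-1)A=\Gamma. \tag{1}$$
Its *density* is $|A|/|\Gamma|$.

Two consequences will be used all the time.

* Since $A=-A$, the condition $0\notin rA$ says the same as $A\cap(r-1)A=\emptyset$. So $(r-1)A=\Gamma\setminus A$ exactly.
* $A+A\ne\Gamma$. Otherwise, since $r-1$ is even, $(r-1)A$ is a repeated sum of copies of $A+A=\Gamma$, so $(r-1)A=\Gamma$, which meets $A$.

*Examples.* If $n$ is even, the odd residues form an $r$-complete set in $\mathbb Z_n$: a sum of $r$ odd numbers is odd, and the sums of $r-1$ odd numbers are all the even residues. The Cayley graph is $K_{n/2,n/2}$. For $r=5$, take $A=\{3,4\}\subset\mathbb Z_7$. Then $5A=\{15,\dots,20\}=\{1,\dots,6\}$ misses $0$, and $4A=\{12,\dots,16\}=\{5,6,0,1,2\}$ is the complement of $A$. So $A$ is $5$-complete, but $\mathrm{Cay}(\mathbb Z_7,A)$ is a 7-cycle, which is not $C_5$-saturated: sums give walks, not paths. A mild size condition repairs this.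

**Lemma 1.** If $A$ is $r$-complete in $\mathbb Z_n$ and $|A|\ge 2r+1$, then $G=\mathrm{Cay}(\mathbb Z_n,A)$ is an $|A|$-regular $C_r$-saturated graph.

**Step 1: no short odd closed walks.** If $0\in A$ then $0\in rA$, so $0\notin A$ and $G$ is $|A|$-regular. For odd $j\le r$ we have $0\notin jA$, because otherwise adding $(r-j)/2$ pairs $s,-s$ with $s\in A$ gives $0\in rA$. An $r$-cycle in $G$ would give $0\in rA$, so $G$ is $C_r$-free.

**Step 2: a path of some even length at most $r-1$.** Let $u\neq v$ be nonadjacent and $x=v-u$. Then $x\notin A$, so $x\in(r-1)A$. Let $2j$ be the least positive even number with $x\in 2jA$; then $2\le 2j\le r-1$. Write $x=a_1+\dots+a_{2j}$ with $a_i\in A$, and $u_i=u+a_1+\dots+a_i$. Suppose $u_i=u_{i'}$ with $i<i'$. Then a block of $i'-i$ consecutive $a$'s sums to $0$. Its length is not odd, by Step 1. If its length is $2j$, then $x=0$, contradicting $u\ne v$. If its length is even and less than $2j$, deleting the block writes $x$ as a sum of a smaller positive even number of elements of $A$, contradicting minimality. So $u_0,\dots,u_{2j}$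 is a path from $u$ to $v$.

**Step 3: lengthening the path by two.** Let $w_0,\dots,w_\ell$ be a path from $u$ to $v$ with $\ell$ even and $2\le\ell<r-1$. For $t\in A$ the sequence
$$w_0,\;w_1,\;w_1+t,\;w_2+t,\;w_2,\dots,w_\ell$$
is a walk of length $\ell+2$: the three new steps are $t$, $w_2-w_1$ and $-t$, all in $A$. It is a path unless $w_1+t$ or $w_2+t$ lies in $\{w_0,\dots,w_\ell\}$, which excludes at most $2(\ell+1)\le 2r$ values of $t$. Since $|A|\ge2r+1$, a good $t$ exists. Iterating, we reach a path of length $r-1$ from $u$ to $v$, and adding $uv$ creates a $C_r$. $\square$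

So we want, for every large $n$, an $r$-complete set in $\mathbb Z_n$ of density at most a constant times $n^{-\theta}$, with at least $2r+1$ elements.

## Intervals, preimages and dilates

**Lemma 2.**

(a) If $p=rh+2$ with $h\ge1$ odd, then $I_p=\{a,a+1,\dots,a+h\}\subset\mathbb Z_p$ with $a=(p-h)/2$ is $r$-complete. Also $\gcd(p,r)=1$.

(b) If $q\mid n$ and $S$ is $r$-complete in $\mathbb Z_q$, then its preimage in $\mathbb Z_n$ is $r$-complete with the same density.

(c) If $q$ is a prime not dividing $n$ and $S$ is $r$-complete in $\mathbb Z_q$, there is a unit $t$ of $\mathbb Z_q$ such that $tS$ is $r$-complete and $n\bmod q\notin tS+tS$.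

*Proof.* (a) Both $p$ and $h$ are odd, so $a$ is an integer, and $a+(a+h)=p$ gives $I_p=-I_p$. Since $rh=p-2$,
$$ra=\tfrac{rp-(p-2)}2=\tfrac{r-1}2\,p+1,\qquad r(a+h)=\tfrac{rp+(p-2)}2=\tfrac{r+1}2\,p-1 .$$
So $rI_p$ consists of residues of integers strictly between two consecutive multiples of $p$, and $0\notin rI_p$. Next, $(r-1)I_p$ consists of $(r-1)h+1=p-(h+1)$ consecutive residues. It is disjoint from $I_p$, because $0\notin rI_p$ and $I_p=-I_p$. As $|I_p|=h+1$, it is the complement of $I_p$. Finally $\gcd(p,r)=\gcd(2,r)=1$.

(b) Let $\pi:\mathbb Z_n\to\mathbb Z_q$ be reduction and $A=\pi^{-1}(S)$. Clearly $A=-A$, and $0\in rA$ would give $0\in rS$. If $x\notin A$, then $\pi(x)=s_1+\dots+s_{r-1}$ with $s_j\in S$. Lift $s_1,\dots,s_{r-2}$ arbitrarily; $x$ minus these lifts reduces to $s_{r-1}$, so it lies in $A$. Thus $x\in(r-1)A$. All fibres of $\pi$ have the same size, so the density is unchanged.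

(c) Choose $v\notin S+S$. Then $v\ne0$, since $0=s+(-s)\in S+S$. As $q$ is prime and does not divide $n$, $t=nv^{-1}$ is a unit of $\mathbb Z_q$. Multiplication by $t$ is an automorphism of $\mathbb Z_q$, so $tS$ is $r$-complete, and $n=tv\notin t(S+S)$. $\square$

Intervals have density $\frac{h+1}{rh+2}$, about $1/r$, so for $r=5$ they give about $n^2/10$ edges. Preimages and dilates do not change the density. To reach $o(n^2)$ we need an operation that lowers it.

## One threshold per residue class, and where it fails

Take a complete set $S\subset\mathbb Z_q$ and a much larger $n$. An attractive way to lower the density is to combine $S$ with an interval: keep the integers $y$ with $y\bmod q\in S$ and $|y|$ at most about $n/r$. The density becomes about $\frac2r\cdot\frac{|S|}q$, and $\frac2r<1$. Let us see what must be adjusted at the ends of the interval.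

For each $\rho\in S$ choose an integer threshold $b_\rho\equiv\rho\pmod q$, within a bounded multiple of $q$ of $n/r$, and keep the integers $y$ with $y\bmod q=\rho\in S$ and $-b_{-\rho}\le y\le b_\rho$. Call the resulting symmetric set $\mathcal S$; it embeds in $\mathbb Z_n$ when $n$ is large. Put $\nu=n\bmod q$ and suppose $\nu\notin S+S$.

*No zero sums.* A sum of $r$ elements of $\mathcal S$ that is $0$ in $\mathbb Z_n$ is one of the integers $0,\pm n$. It is not $0$, since $0\notin rS$. It is not $\pm n$ provided that
$$\sum_{j=1}^r b_{\rho_j}\le n-q\quad\text{whenever }\rho_j\in S,\ \sum\rho_j=\nu . \tag{2}$$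
(The left side is congruent to $n$ modulo $q$, so "less than $n$" means "at most $n-q$".)

*Covering.* Consider $y=b_\rho+q$, the first integer of its class above the threshold. If $y$ is a sum of $r-1$ elements of $\mathcal S$ in $\mathbb Z_n$, then by size the integer sum is $y$ or $y-n$. It is not $y$, since $\rho\notin(r-1)S$. So, by symmetry, $n-y=n-q-b_\rho$ is a sum of $r-1$ elements, hence at most $\sum_{j\ge2}b_{\rho_j}$ for some $\rho_2,\dots,\rho_r\in S$ with $\rho+\sum_{j\ge2}\rho_j=\nu$. With (2) this forces
$$\text{every }\rho\in S\text{ lies in an }r\text{-tuple as in (2) with }\sum b_{\rho_j}=n-q\text{ exactly}. \tag{3}$$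

So we need thresholds satisfying (2), with every class in a tight tuple. The natural choice is a maximal system of thresholds subject to (2). Then raising $b_\rho$ by $q$ breaks (2) for some tuple containing $\rho$. If $\rho$ occurs once in that tuple, then $n-2q<\sum b\le n-q$, and the congruence modulo $q$ gives equality. **If $\rho$ occurs $k\ge2$ times, we learn only that $\sum b>n-(k+1)q$**, which leaves room for a slack of up to $(k-1)q$. The argument stops here, and the loss can be real.

*Example.* Let $r=5$ and $S=\{1\}\subset\mathbb Z_2$, which is $5$-complete. Here $\nu\notin S+S=\{0\}$ means that $n$ is odd. There is a single class and a single tuple $(1,1,1,1,1)$, so (3) reads $5b=n-2$. For $n=17$ this works: $b=3$ and $\mathcal S=\{\pm1,\pm3\}$. Its $5$-fold sums are odd integers of absolute value at most $15$, so none is $0$ in $\mathbb Z_{17}$. Its $4$-fold sums are the even integers in $[-12,12]$, and they include $5-17,\,7-17,\dots$ For $n=19$ nothing of this shape works. With $b\ge5$ we have $5+5+5+3+1=19$. With $b=3$ the element $5$ is not covered: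 it is represented by $5$, which is odd, and by $-14$, which is outside $[-12,12]$. With $b=1$ the $4$-fold sums are the even integers in $[-4,4]$, and $3=19-16$ is not covered.

## Splitting classes by labels: the lifting proposition

The cure is to cut each class modulo $q$ into $m$ finer classes modulo $Q=qm$, with $m$ a constant coprime to $q$, and to give each finer class its own threshold. The $\mathbb Z_m$-part of a class is its *label*. The labels are arranged as follows.

* Some labels are "high", the rest "low". High thresholds are larger than low ones by a wide margin.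
* A tuple of $r$ high classes never sums to $n$ modulo $Q$, because of the labels alone. A tuple with two or more low classes has a threshold sum that is far too small. So the only critical tuples have one low class and $r-1$ high ones.
* The low threshold is *defined* to make the worst such tuple tight. Then low classes are tight for free.
* For high classes we use the maximality argument above, on tuples whose high classes are forced by their labels to be *pairwise distinct*. Then $k=1$, and nothing is lost.

**Fixed data.** Put $N=r+1$. Fix pairwise coprime $m_1,\dots,m_N$, each of the form $r\cdot(\text{odd})+2$, and put $m=m_1\cdots m_N$. For instance, take $m_1=r+2$ and $m_{i+1}=r\,m_1\cdots m_i+2$: all are odd, and a common divisor of $m_{i+1}$ and an earlier $m_j$ divides $2$. For $r=5$ take $7,17,37,47,67,97$.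

**Proposition 3.** Let $\gcd(q,m)=1$, let $S$ be $r$-complete in $\mathbb Z_q$, and put $Q=qm$. Let $n\ge48r^4Q$ be such that $\nu:=n\bmod q\notin S+S$. Then $\mathbb Z_n$ contains an $r$-complete set $\mathcal S$ with
$$\frac{|\mathcal S|}n\le\frac5{2r}\cdot\frac{|S|}q\qquad\text{and}\qquad|\mathcal S|\ge 2r+1 .$$

The proof takes the next three sections.

## Labels in $\mathbb Z_m$: bad coordinates and forced distinctness

**One coordinate.** By Lemma 2(a), $\gcd(m_i,r)=1$, so we may choose $\kappa_i$ with $r\kappa_i\equiv n\pmod{m_i}$. Let $H_i=I_{m_i}+\kappa_i\subset\mathbb Z_{m_i}$. Then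
$$n\notin rH_i,\qquad (r-1)H_i=\mathbb Z_{m_i}\setminus(n-H_i). \tag{4}$$
Indeed $rH_i=rI_{m_i}+n$ and $0\notin rI_{m_i}$. Moreover $(r-1)H_i$ is the complement of $I_{m_i}+(r-1)\kappa_i$, and $n-H_i=n-\kappa_i-I_{m_i}=I_{m_i}+(r-1)\kappa_i$.

*Example.* Let $r=5$, $m_1=7$, $n\equiv1\pmod 7$. Then $\kappa_1=3$ and $H_1=\{3,4\}+3=\{6,0\}$. Here $5H_1=\{2,3,4,5,6,0\}$ misses only $1$, and $4H_1=\{3,4,5,6,0\}$ is the complement of $1-H_1=\{1,2\}$.

**All coordinates.** Identify $\mathbb Z_m=\prod_i\mathbb Z_{m_i}$. For $z\in\mathbb Z_m$ let $\beta(z)=\{i:z_i\notin H_i\}$ be its set of *bad coordinates*, and let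
$$H=\{z\in\mathbb Z_m:|\beta(z)|\le1\}.$$
For $f\in\mathbb Z_m$ let
$$\gamma(f)=\{i:f_i\notin(r-1)H_i\}=\{i:n-f_i\in H_i\}=[N]\setminus\beta(n-f),$$
the coordinates where $f$ cannot be a sum of $r-1$ good entries. The equalities are (4).

Four facts are needed.

**(L1) $n\notin rH$.** This excludes tuples of $r$ high classes. Given $r$ elements of $H$, they have at most $r<N$ bad coordinates in total. So at some coordinate $i$ all of them lie in $H_i$, and their sum there is not $n$, as $n\notin rH_i$.

**(L2) If $w\notin H$, then $n-w\in(r-1)H$.** This makes low thresholds definable. Let $f=n-w$. Then $|\gamma(f)|=N-|\beta(w)|\le N-2=r-1$, so we can assign the elements $i\in\gamma(f)$ injectively to indices $j(i)\in\{1,\dots,r-1\}$. Build $z_1,\dots,z_{r-1}$ coordinate by coordinate. For $i\notin\gamma(f)$, write $f_i$ as a sum of $r-1$ elements of $H_i$. For $i\in\gamma(f)$, give all $z_j$ with $j\ne j(i)$ arbitrary values in $H_i$, and let $z_{j(i)}$ take the remaining value. Each $z_j$ is bad in at most one coordinate, and $\sum z_j=f$.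

**(L3) Two types of tuples, with distinct entries.** Let $z_1,\dots,z_{r-1}\in H$ and $f=\sum z_j$. Every $i\in\gamma(f)$ lies in some $\beta(z_j)$, since otherwise $f_i\in(r-1)H_i$. As each $\beta(z_j)$ has at most one element:

* *type A*: if $|\gamma(f)|=r-1$, then the $\beta(z_j)$ are distinct singletons;
* *type B*: if $|\gamma(f)|=r-2$ and some $\beta(z_j)=\emptyset$, then exactly one $\beta(z_j)$ is empty and the others are distinct singletons, because the remaining $r-2$ sets must cover $r-2$ elements.

In both types the sets $\beta(z_j)$ are pairwise different, so the $z_j$ are pairwise distinct.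

**(L4) Every $z_1\in H$ extends to $z_1,\dots,z_{r-1}\in H$, of type A if $|\beta(z_1)|=1$ and of type B if $\beta(z_1)=\emptyset$.** This puts every high class into a useful tuple. Choose distinct coordinates $i_2,\dots,i_{r-1}$, also different from $i_1$ if $\beta(z_1)=\{i_1\}$; there are $N=r+1$ coordinates, so this is possible.

* At $i=i_j$ with $j\ge2$: here $(z_1)_i\in H_i$. Choose the entries of the other $z_{j'}$ ($j'\neq1,j$) and one further element $h'$ arbitrarily in $H_i$, and put $(z_j)_i=n-h'-\sum_{j'\ne j}(z_{j'})_i$. This is $n$ minus a sum of $r-1$ elements of $H_i$, so it is not in $H_i$, since $n\notin rH_i$. Also $n-f_i=h'\in H_i$, so $i\in\gamma(f)$.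
* At $i=i_1$, if present: $(z_1)_i\notin H_i$, so $n-(z_1)_i\notin n-H_i$, and (4) gives $n-(z_1)_i=h_1+\dots+h_{r-1}$ with $h_k\in H_i$. Give $h_1,\dots,h_{r-2}$ to $z_2,\dots,z_{r-1}$. Then $n-f_i=h_{r-1}\in H_i$, so $i\in\gamma(f)$.
* At every other coordinate, $(z_1)_i\in H_i$; take all entries in $H_i$. Then $f_i\in(r-1)H_i$, so $i\notin\gamma(f)$.

Thus $\beta(z_j)=\{i_j\}$ for $j\ge2$, and $|\gamma(f)|$ is $r-1$ or $r-2$ according to whether $i_1$ is present.

*Example.* Let $r=3$, labels $5,11,17,23$, and $n\equiv0$ modulo all four. Then $H_1=\{2,3\}$, $H_2=\{4,\dots,7\}$, $H_3=\{6,\dots,11\}$, $H_4=\{8,\dots,15\}$.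

* $z_1=(0,4,6,8)$ and $z_2=(2,0,6,8)$ have $\beta=\{1\}$ and $\{2\}$. Here $f=(2,4,12,16)$ and $n-f=(3,7,5,7)$, which is good exactly at coordinates $1,2$. So $\gamma(f)=\{1,2\}$: type A.
* $z_1=(2,4,6,8)$, with $\beta=\emptyset$, and the same $z_2$ give $n-f=(1,7,5,7)$ and $\gamma(f)=\{2\}$: type B.
* $z_1=z_2=(4,4,6,8)$, with $\beta=\{1\}$ twice, give $f=(3,8,12,16)$, $n-f=(2,3,5,7)$ and $\gamma(f)=\{1\}$. Here $|\gamma(f)|=r-2$, but the tuple is not of type B, and it does contain a repetition. Such tuples must be kept from competing with type B; the number $D'$ below does that.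

*Remark.* One may wish to avoid type B by calling only labels with $|\beta|=1$ high. Then a label $w$ with $\beta(w)=\emptyset$ would be low, and $\gamma(n-w)=[N]$ has $r+1$ elements, while a sum $f$ of $r-1$ high labels has $|\gamma(f)|\le r-1$. So (L2) would fail for $w$.

## Thresholds modulo $Q$

Identify $\mathbb Z_Q=\mathbb Z_q\times\mathbb Z_m$. A *class* is $c=(\rho,z)\in S\times\mathbb Z_m\subset\mathbb Z_Q$. It is *high* if $z\in H$ and *low* otherwise. Put
$$D'=r^2Q,\quad E=2r^2Q,\quad D=2E,\quad B=\lfloor n/r\rfloor+D,\quad T=(r-1)Q,\quad W=3rE=6r^3Q .$$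
The hypothesis $n\ge48r^4Q$ says $n\ge8rW$. Roughly: high thresholds will lie in $[B,B+E]$, low ones well below $B$, and all of them within $W$ of $n/r$.

**Step 1: the useful tuples.** Let $\mathcal T$ be the set of $(r-1)$-tuples of high classes $c_j=(\rho_j,z_j)$ such that $\nu-\sum\rho_j\in S$ and $(z_j)$ is of type A or type B. By (L3) the classes in a tuple are pairwise distinct. Put $c_0=n-\sum c_j$ and $f=\sum z_j$. The $\mathbb Z_q$-part of $c_0$ is $\nu-\sum\rho_j\in S$, and its label $n-f$ satisfies $|\beta(n-f)|=N-|\gamma(f)|\in\{2,3\}$. So $c_0$ is a low class.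

*Every high class $c=(\rho,z)$ lies in a tuple of $\mathcal T$.* Since $\nu\notin S+S$, we have $\nu-\rho\notin S$, so $\nu-\rho\in(r-1)S$. Write $\nu-\rho=\rho_2+\dots+\rho_{r-1}+\rho_0$ with all terms in $S$. Extend $z$ by (L4) to $z,z_2,\dots,z_{r-1}$, and take $c_j=(\rho_j,z_j)$ for $j\ge 2$. Then $\nu-\rho-\sum_{j\ge2}\rho_j=\rho_0\in S$.

**Step 2: high thresholds, by maximality.** For a high class $c=(\rho,z)$ put
$$b_c=\begin{cases}B+x_c&\text{if }|\beta(z)|=1,\\ B+D'+x_c&\text{if }\beta(z)=\emptyset,\end{cases}$$
where the integers $x_c\ge0$ must satisfy $b_c\equiv c\pmod Q$ and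
$$\sum_jx_{c_j}\le T\quad\text{for every tuple }(c_j)\text{ in }\mathcal T . \tag{5}$$
Such vectors exist: take $0\le x_c<Q$, with the residue prescribed by $b_c\equiv c$. There are finitely many, because each $c$ lies in a tuple of $\mathcal T$ and hence $x_c\le T$. Fix one that maximizes $\sum_cx_c$. Raising a single $x_c$ by $Q$ keeps the congruence, so it must violate (5) for some tuple containing $c$. As $c$ occurs *only once* in that tuple, its sum grows by exactly $Q$. Hence
$$\text{every high }c\text{ lies in a tuple of }\mathcal T\text{ with }\ T-Q<\sum_jx_{c_j}\le T. \tag{6}$$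
Also, since $0\le x_c\le T=(r-1)Q$,
$$B\le b_c\le B+D'+(r-1)Q\le B+E\qquad(c\text{ high}). \tag{7}$$

**Step 3: low thresholds, by definition.** For low $c_0=(\rho_0,w)$ let $\Phi(c_0)$ be the maximum of $\sum_{j=1}^{r-1}b_{c_j}$ over all $(r-1)$-tuples of high classes with $\sum c_j\equiv n-c_0\pmod Q$. We call these tuples the *competitors* for $\Phi(c_0)$. They exist: $n-w\in(r-1)H$ by (L2), and $\nu-\rho_0\in(r-1)S$ because $\nu\notin S+S$; pair the two decompositions term by term. Put
$$b_{c_0}=n-Q-\Phi(c_0). \tag{8}$$
Since $\Phi(c_0)\equiv n-c_0$, we have $b_{c_0}\equiv c_0\pmod Q$.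

**Step 4: every high class is tight.** *Claim.* Every high class $c$ lies in an $(r-1)$-tuple of high classes $(c,c_2,\dots,c_{r-1})$ whose $b$-sum equals $\Phi(c_0)$, where $c_0=n-c-\sum_{j\ge2}c_j$ is low.

Take the tuple from (6), reordered so that $c$ comes first, and let $f$ be its label sum. By Step 1, $c_0$ is low; let $\rho_0\in S$ be its $\mathbb Z_q$-part. All competitors for $\Phi(c_0)$ have the same label sum $f$, satisfy $\nu-\sum\rho_j=\rho_0\in S$, and have $b$-sums congruent to ours modulo $Q$.

*Type A*, $|\gamma(f)|=r-1$. Every competitor is of type A, so it is in $\mathcal T$. All its $\beta$'s are singletons, so its $b$-sum is $(r-1)B+\sum x\le(r-1)B+T$. Our tuple has $b$-sum greater than $(r-1)B+T-Q$. The maximum exceeds our sum by a multiple of $Q$ that is less than $Q$, so our tuple attains it.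

*Type B*, $|\gamma(f)|=r-2$. A competitor containing a label with $\beta=\emptyset$ is of type B, so it is in $\mathcal T$, and its $b$-sum is $(r-1)B+D'+\sum x$ with $0\le\sum x\le T$. Any other competitor has only singleton $\beta$'s, possibly with repetitions. Each of its $x$'s is at most $T=(r-1)Q$, so its $b$-sum is at most
$$(r-1)B+(r-1)^2Q<(r-1)B+D'.$$
Since our tuple is of type B, $\Phi(c_0)$ is the maximum over type B competitors. Our sum exceeds $(r-1)B+D'+T-Q$, so, as before, our tuple attains the maximum. This proves the claim.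

**Step 5: bounds for all thresholds.** We have $n\le r(\lfloor n/r\rfloor+1)=r(B-D+1)$, and $\Phi\ge(r-1)B$ by (7). So for low $c$
$$b_c\le n-Q-(r-1)B\le B-rD+r-Q\le B . \tag{9}$$
In the other direction, $\Phi\le(r-1)(B+E)$ and $B\le\frac nr+2E$, so for low $c$
$$b_c\ge n-Q-(r-1)(B+E)\ge\tfrac nr-Q-3(r-1)E\ge\tfrac nr-W .$$
For high $c$, $\frac nr\le B\le b_c\le B+E\le\frac nr+3E$. Altogether, for all classes,
$$\tfrac nr-W\le b_c\le\tfrac nr+W,\qquad W\le\tfrac n{8r}. \tag{10}$$
In particular all thresholds are positive.

## The lifted set is complete in $\mathbb Z_n$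

For an integer $y$ with $y\bmod q\in S$ let $c(y)=y\bmod Q$. This is a class, and so is $c(-y)=-c(y)$. Define
$$\mathcal S=\{y\in\mathbb Z:\ y\bmod q\in S,\ -b_{-c(y)}\le y\le b_{c(y)}\}.$$
Then $\mathcal S=-\mathcal S$. By (10), $|y|\le\frac nr+W\le\frac{9n}{8r}\le\frac{3n}8<\frac n2$ on $\mathcal S$, so $\mathcal S$ embeds in $\mathbb Z_n$.

**Step 6: $0\notin r\mathcal S$ in $\mathbb Z_n$.** Let $y_1,\dots,y_r\in\mathcal S$ with $\sum y_j\equiv0\pmod n$. As $|\sum y_j|\le n+rW<2n$, the sum is $0$ or $\pm n$. It is not $0$, since $0\notin rS$ in $\mathbb Z_q$. By symmetry suppose it is $n$. Let $c_j=c(y_j)$, and let $\ell$ be the number of low $c_j$. Then $\sum c_j\equiv n\pmod Q$ and $n\le\sum b_{c_j}$.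

* $\ell=0$: all labels are in $H$ and sum to $n$, contradicting (L1).
* $\ell=1$, say $c_1$ is low: $(c_2,\dots,c_r)$ is a competitor for $\Phi(c_1)$, so by (8) $\sum b_{c_j}\le b_{c_1}+\Phi(c_1)=n-Q<n$, a contradiction.
* $\ell\ge2$: each low threshold is at most $B-(rD-r)$ by (9), and each high one at most $B+E$. So $\sum b_{c_j}\le rB+(r-2)E-2(rD-r)$. Since $rB\le n+rD$ and $D=2E$, this is at most
$$n+(r-2)E-rD+2r=n-(r+2)E+2r<n,$$
a contradiction.

**Step 7: covering the elements $y$ with $y\bmod q\notin S$.** It remains to show $\mathcal S\cup(r-1)\mathcal S=\mathbb Z_n$. Represent an element of $\mathbb Z_n\setminus\mathcal S$ by an integer $y$ with $|y|\le n/2$, and suppose first that $y\bmod q\notin S$. Then $y\equiv\rho_1+\dots+\rho_{r-1}\pmod q$ with $\rho_j\in S$. The plan is to split $y$ into nearly equal parts. For $j\le r-2$ choose $y_j\equiv\rho_j\pmod q$ with $|y_j-\frac y{r-1}|\le q$, and let $y_{r-1}=y-\sum_{j\le r-2}y_j\equiv\rho_{r-1}$; it differs from $\frac y{r-1}$ by at most $(r-2)q$. So all $|y_j|\le\frac n{2(r-1)}+rq$. Since $r\ge3$,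
$$\frac nr-\frac n{2(r-1)}=\frac{(r-2)n}{2r(r-1)}\ge\frac n{4r}\ge2W\ge W+rq .$$
So $|y_j|\le\frac nr-W$, and (10) gives $y_j\in\mathcal S$ for all $j$. Hence $y\in(r-1)\mathcal S$.

**Step 8: covering the elements $y$ with $y\bmod q\in S$.** Now $y>b_{c(y)}$ or $y<-b_{-c(y)}$. Since $(r-1)\mathcal S$ is symmetric, we may replace $y$ by $-y$ and assume $y>b_c$ with $c=c(y)$. As $y\equiv b_c\pmod Q$, we have $y=b_c+Q+Qt$ with an integer $t\ge0$.

*Tightness gives the case $t=0$.* There are classes $e_1,\dots,e_{r-1}$ with
$$\sum e_j\equiv n-c\pmod Q,\qquad\sum b_{e_j}=n-Q-b_c. \tag{11}$$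
If $c$ is low, take a tuple attaining $\Phi(c)$ and use (8). If $c$ is high, take the tuple and $c_0$ from the claim in Step 4. Then $b_c+b_{c_2}+\dots+b_{c_{r-1}}=\Phi(c_0)=n-Q-b_{c_0}$, and exchanging $b_c$ with $b_{c_0}$ shows that $(c_0,c_2,\dots,c_{r-1})$ satisfies (11).

*Descending for larger $t$.* By (11), $n-y=\sum b_{e_j}-Qt$. Write $t=\sum t_j$ with each $t_j\in\{\lfloor\frac t{r-1}\rfloor,\lceil\frac t{r-1}\rceil\}$, and put $y_j=b_{e_j}-Qt_j$. Then $\sum y_j=n-y$, $y_j\equiv e_j\pmod Q$, so $c(y_j)=e_j$, and $y_j\le b_{e_j}$. For the lower bound, $Qt\le y-b_c\le\frac n2-\frac nr+W$ and $Qt_j\le\frac{Qt}{r-1}+Q$, so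
$$y_j\ge\frac nr-W-Q-\frac{\frac n2-\frac nr+W}{r-1}=\frac n{2(r-1)}-W-Q-\frac W{r-1}\ge\frac n{2r}-3W\ge0,$$
using $\frac nr-\frac1{r-1}\left(\frac n2-\frac nr\right)=\frac n{2(r-1)}$ in the middle and $n\ge8rW$ at the end. Since thresholds are positive, $-b_{-e_j}<0\le y_j\le b_{e_j}$, so $y_j\in\mathcal S$. Thus $n-y\in(r-1)\mathcal S$, and by symmetry $y\in(r-1)\mathcal S$ in $\mathbb Z_n$.

**Step 9: size.** Each residue class modulo $q$ has at most $\frac{2n/r+2W}q+1$ integers in $[-\frac nr-W,\frac nr+W]$. With $2W\le\frac n{4r}$ and $q\le Q\le\frac n{48r^4}$,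
$$|\mathcal S|\le\frac{|S|}q\left(\frac{2n}r+\frac n{4r}+\frac n{48r^4}\right)\le\frac5{2r}\cdot\frac{|S|}q\,n .$$
Moreover $\mathcal S$ contains all integers of $[0,\frac nr-W]$ in a residue class $\rho\in S$ modulo $q$. These number at least $\frac1q\left(\frac nr-W\right)-1\ge\frac n{2rq}-1\ge24r^3m-1\ge2r+1$. In particular $\mathcal S\ne\emptyset$. This completes the proof of Proposition 3. $\square$

## Iterating the lift along primes

Each application of Proposition 3 multiplies the density by at most
$$a=\frac5{2r}<1,\qquad\text{while } n\text{ need only exceed } q \text{ by the factor } C=48r^4m .$$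
About $\log n/\log(2C)$ applications give density $n^{-\theta}$, up to a constant factor, with
$$\theta=\frac{\log(1/a)}{\log(2C)} .$$
The hypothesis $\nu\notin S+S$ comes from Lemma 2(c), which asks for a prime $q$; so all intermediate moduli will be primes.

Two textbook theorems are used. *Dirichlet's theorem*: an arithmetic progression whose first term and difference are coprime contains infinitely many primes. *Bertrand's postulate*: for every integer $k\ge1$ there is a prime in $(k,2k]$. It follows that for every real $x\ge1$ there is a prime in $(x,2x]$: take $k=\lfloor x\rfloor$.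

**Step 10: the starting modulus.** Since $\gcd(r+2,2r)=1$, Dirichlet's theorem gives a prime $q_0>m$ with $q_0\equiv r+2\pmod{2r}$. Then $q_0=r\cdot(\text{odd})+2$, so $\mathbb Z_{q_0}$ has an $r$-complete set by Lemma 2(a). Put $P_0=Cq_0$.

**Step 11: primes.** *Claim.* For $i\ge0$ and every prime $p\ge(2C)^iP_0$, $\mathbb Z_p$ has an $r$-complete set of density at most $a^{i+1}$.

For $i=0$: $p\ge Cq_0>q_0$, so $q_0\nmid p$, and $q_0>m$ is prime, so $\gcd(q_0,m)=1$. Lemma 2(c) with $n=p$ gives an $r$-complete $S\subset\mathbb Z_{q_0}$ with $p\bmod q_0\notin S+S$. Since $p\ge Cq_0=48r^4q_0m$, Proposition 3 applies with $q=q_0$, and the density is at most $a$.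

For $i\ge1$: choose a prime $q\in(\frac p{2C},\frac pC]$. Then $q>(2C)^{i-1}P_0$, so by induction $\mathbb Z_q$ has an $r$-complete set of density at most $a^i$. Also $q<p$ gives $q\nmid p$, and $q>P_0>m$ gives $\gcd(q,m)=1$. Lemma 2(c), which preserves the density, followed by Proposition 3, gives density at most $a\cdot a^i$ in $\mathbb Z_p$.

**Step 12: all large $n$.** Let $n\ge2CP_0$ be any integer and take a prime $q\in(\frac n{2C},\frac nC]$; then $q>P_0>m$. Let $i=\lfloor\log(q/P_0)/\log(2C)\rfloor\ge0$, so $q\ge(2C)^iP_0$. By the claim, $\mathbb Z_q$ has an $r$-complete set of density at most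
$$a^{i+1}\le a^{\log(q/P_0)/\log(2C)}=\left(\frac{P_0}q\right)^{\theta}\le\left(\frac{2CP_0}n\right)^{\theta}.$$

* If $q\mid n$, take its preimage in $\mathbb Z_n$ (Lemma 2(b)). It has the same density and at least $n/q\ge C\ge2r+1$ elements.
* If $q\nmid n$, use Lemma 2(c) and Proposition 3. The density does not increase, and there are at least $2r+1$ elements.

In both cases $\mathbb Z_n$ has an $r$-complete set $\mathcal S$ with
$$2r+1\le|\mathcal S|\le(2CP_0)^\theta\,n^{1-\theta}.$$
By Lemma 1, $\mathrm{Cay}(\mathbb Z_n,\mathcal S)$ is a regular $C_r$-saturated graph, and it has $\frac12n|\mathcal S|\le\frac12(2CP_0)^\theta n^{2-\theta}$ edges. This proves Theorem B with $\theta_r=\theta$, except for the value of $\theta_5$.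

**Step 13: the exponent for $r=5$.** Here $a=\frac12$ and
$$m=7\cdot17\cdot37\cdot47\cdot67\cdot97=1\,344\,909\,559,\qquad C=48\cdot625\,m=30000\,m .$$
So $2C=60000\,m<8.07\cdot10^{13}<1.4\cdot10^{14}<2^{47}$, and
$$\theta=\frac{\log2}{\log(2C)}>\frac1{47}.$$
Hence $n^{2-\theta}\le n^{2-1/47}$, so one may take $\theta_5=1/47$, and Theorem A holds with $K=\frac12(2CP_0)^\theta$. In particular $\mathrm{rsat}(n,C_5)=o(n^2)$. $\blacksquare$
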